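# A four-generator pro-$p$ group whose finitely generated Hausdorff spectra are all $[0,1]$

## 1. Filtration series, Hausdorff dimension, and five standard series

Throughout, $p$ is a prime and $\log$ is the logarithm to base $p$. All subgroups of profinite groups are closed, "generated" means topologically generated, and "finitely generated" means topologically finitely generated. "Span" means closed span, and $\dim=\dim_{\mathbb F_p}$. Modules are right modules.

**Definition (filtration series, Hausdorff dimension).** Let $\Gamma$ be a countably based infinite pro-$p$ group. A *filtration series* $\mathcal S$ of $\Gamma$ is a descending chain $\Gamma=\Gamma_0\ge\Gamma_1\ge\cdots$ of open normal subgroups with $\bigcap_i\Gamma_i=1$. The *Hausdorff dimension* of a closed subgroup $H$ with respect to $\mathcal S$ is given by the Barnea–Shalev formula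
$$\mathrm{hdim}^{\mathcal S}_\Gamma(H)=\varliminf_{i\to\infty}\frac{\log|H\Gamma_i:\Gamma_i|}{\log|\Gamma:\Gamma_i|}\in[0,1].\tag{1}$$

*Example.* Let $\Gamma=\mathbb Z_p^2$ and $\Gamma_i=p^i\Gamma$. A closed subgroup $H$ is a $\mathbb Z_p$-submodule. By elementary divisors there is a basis $u_1,u_2$ of $\Gamma$ such that $H$ is generated by $p^{s_j}u_j$ for $1\le j\le r$, with $r\in\{0,1,2\}$. For large $i$ we get $\log|H\Gamma_i:\Gamma_i|=\sum_{j\le r}(i-s_j)$, while $\log|\Gamma:\Gamma_i|=2i$. So $\mathrm{hdim}(H)=r/2$.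

**Definition (finitely generated spectrum).**
$$\mathrm{hspec}^{\mathcal S}_{\rm fg}(\Gamma)=\{\mathrm{hdim}^{\mathcal S}_\Gamma(H)\mid H\le_{\rm c}\Gamma,\ H\text{ finitely generated}\}.$$

*Example.* For $\mathbb Z_p^2$ and the series above, it is $\{0,\tfrac12,1\}$.

**Definition (the five standard series).** For a closed subgroup $K$ let $K^{p^i}$ be the closed subgroup generated by all $p^i$-th powers of elements of $K$. For a pro-$p$ group $\Gamma$:

* the $p$-power series $\mathcal P$: $\Gamma^{p^i}$, $i\ge0$;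
* the iterated $p$-power series $\mathcal I$: $I_0(\Gamma)=\Gamma$, $I_i(\Gamma)=I_{i-1}(\Gamma)^p$;
* the lower $p$-series $\mathcal L$: $P_0(\Gamma)=\Gamma$, $P_i(\Gamma)=P_{i-1}(\Gamma)^p[P_{i-1}(\Gamma),\Gamma]$;
* the Frattini series $\mathcal F$: $\Phi_0(\Gamma)=\Gamma$, $\Phi_i(\Gamma)=\Phi_{i-1}(\Gamma)^p[\Phi_{i-1}(\Gamma),\Phi_{i-1}(\Gamma)]$;
* the dimension subgroup series $\mathcal D$: $D_1(\Gamma)=\Gamma$, $D_i(\Gamma)=D_{\lceil i/p\rceil}(\Gamma)^p\prod_{1\le j<i}[D_j(\Gamma),D_{i-j}(\Gamma)]$ for $i\ge2$.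

We write $\Gamma_i$ for the $i$-th term of whichever series is under discussion. For $\mathcal D$ we put $\Gamma_i=D_{i+1}(\Gamma)$, so that $\Gamma_0=\Gamma$ always.

*Example.* For $\Gamma=\mathbb Z_p^2$ (or any $\mathbb Z_p^r$) the first four series are $p^i\Gamma$. For the fifth, $D_s=pD_{\lceil s/p\rceil}$, and $\lceil s/p\rceil\le p^k$ if and only if $s\le p^{k+1}$. So $D_s=p^{\lceil\log s\rceil}\Gamma$. This is the chain $p^i\Gamma$ with repetitions, and all five finitely generated spectra of $\mathbb Z_p^2$ are $\{0,\tfrac12,1\}$.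

Two facts about the series follow at once from the recursive definitions, by induction on $i$. A continuous epimorphism maps $i$-th terms onto $i$-th terms, and the $i$-th term of a closed subgroup lies in the $i$-th term of the group. Now let $\Gamma=N\rtimes Q$. The projection to $Q$ maps $\Gamma_i$ onto $Q_i$, and $Q_i\le\Gamma_i$, so
$$\Gamma_i=(\Gamma_i\cap N)\rtimes Q_i .\tag{2}$$

**Notation in semidirect products.** If $N$ is an abelian group written additively, with a right action of $Q$, we write elements of $N\rtimes Q$ as pairs $(m,g)$, meaning "$m$ times $g$". Juxtaposition $mg$ always means the action, and $g^{-1}mg$ in the group is $mg$ in the module. Thus $(m,g)(m',g')=(m+m'g^{-1},gg')$ and $[(m,1),(0,g)]=(m(g-1),1)$. Suppose $N$ has exponent $p$ and $q$ is a power of $p$. In $\mathbb F_p[T]$ we have $\sum_{s<q}T^s=(T^q-1)/(T-1)=(T-1)^{q-1}$, so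
$$(m,g)^q=\Big(m\sum_{s<q}g^{-s},\,g^q\Big)=\big(m(g^{-1}-1)^{q-1},\,g^q\big).\tag{3}$$

*Example (the pro-$p$ wreath product $\mathsf W=C_p\,\hat\wr\,\mathbb Z_p$).* Let $E=\mathbb F_p[[X]]$, $e_j=X^j$, $E_{\ge j}=X^jE$. Let $x$ generate a copy of $\mathbb Z_p$ acting on $E$ as multiplication by $1+X$, and put $\mathsf W=E\rtimes\overline{\langle x\rangle}$. It is generated by $e_0$ and $x$, since $e_0(x-1)^j=e_j$.

The series $\mathcal P$: by (3) a $q$-th power of $(e,x^\alpha)$ is $(e(x^{-\alpha}-1)^{q-1},x^{q\alpha})$, and $(e,x^{-1})^q=(eX^{q-1},x^{-q})$. Hence $\mathsf W^{p^i}=E_{\ge p^i-1}\rtimes\overline{\langle x^{p^i}\rangle}$.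

The series $\mathcal L$: put $T_i=E_{\ge i}\rtimes\overline{\langle x^{p^i}\rangle}$. Then $T_{i+1}\le P_{i+1}(\mathsf W)$ if $T_i= P_i(\mathsf W)$, because $E_{\ge i}(x-1)=E_{\ge i+1}$. Conversely $E(x^{p^i}-1)=E_{\ge p^i}\subseteq E_{\ge i+1}$. So $T_{i+1}$ is normal, and $T_i/T_{i+1}$ is central in $\mathsf W/T_{i+1}$ and generated by elements of order dividing $p$. Hence $T_i^p[T_i,\mathsf W]\le T_{i+1}$, and $P_i(\mathsf W)=T_i$ for all $i$.

Consequently $\mathrm{hdim}^{\mathcal P}(E)=\lim\frac{p^i-1}{p^i-1+i}=1$, while $\mathrm{hdim}^{\mathcal L}(E)=\lim\frac i{2i}=\frac12$. The dimension depends on the series.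

**Completed group algebras.** For $A\cong\mathbb Z_p^2$ with generators $x,z$,
$$\mathbb F_p[[A]]=\varprojlim_j\mathbb F_p[A/A^{p^j}]=\varprojlim_j\mathbb F_p[X,Z]/(X^{p^j},Z^{p^j})=\mathbb F_p[[X,Z]]=:R,\qquad x=1+X,\ z=1+Z .$$
A profinite $\mathbb F_p$-space with a continuous $A$-action is an $R$-module, and its closed $A$-invariant subspaces are its closed $R$-submodules. (For $A=\mathbb Z_p$ one gets $\mathbb F_p[[X]]$, acting on $E$ as in the wreath product.) Put $\mathfrak m=(X,Z)$, let $\varphi(r)=r^p$ be the Frobenius of $R$, and put $\mathfrak m^{[p^j]}=\varphi^j(\mathfrak m)R=(X^{p^j},Z^{p^j})$. If $a=b^{p^j}$ with $b\in A$, then $a-1=(b-1)^{p^j}=\varphi^j(b-1)$.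

The ring $R$ is free over $\varphi^j(R)=\mathbb F_p[[X^{p^j},Z^{p^j}]]$ with basis $X^uZ^v$, $0\le u,v<p^j$, and $\varphi^j:R\to\varphi^j(R)$ is an isomorphism. Hence
$$\dim R/\varphi^j(I)R=p^{2j}\dim R/I\qquad\text{for open ideals }I.\tag{4}$$
*Example.* For $I=\mathfrak m$ and $j=1$: the quotient $R/(X^p,Z^p)$ has the $p^2$ monomials $X^uZ^v$, $u,v<p$, as a basis.

## 2. Uncountably many dimensions from finitely generated subgroups

The question can now be posed. Its source is Iker de las Heras and Anitha Thillaisundaram, "The finitely generated Hausdorff spectra of a family of pro-$p$ groups", arXiv:2106.12972 (2021). *Does there exist, for some prime $p$, a finitely generated infinite pro-$p$ group whose finitely generated Hausdorff spectrum is uncountable, with respect to one or several of the five standard series?*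

The answer is yes, for every prime, with one group serving all five series and with the largest conceivable spectrum.

> **Theorem 1.** For every prime $p$ there is a pro-$p$ group $\Gamma$, topologically generated by $4$ elements and soluble of derived length at most $3$, such that
> $$\mathrm{hspec}^{\mathcal S}_{\rm fg}(\Gamma)=[0,1]\qquad\text{for each }\mathcal S\in\{\mathcal P,\mathcal I,\mathcal L,\mathcal F,\mathcal D\}.$$
> Every $\alpha\in[0,1]$ is attained by a subgroup with at most $5$ topological generators.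

## 3. The wreath product: periodicity forces a countable spectrum

The group $\mathbb Z_p^2$ gave three values. The next case to try is $\mathsf W=E\rtimes\overline{\langle x\rangle}$ with the series $\mathcal P$.

If finite generation is dropped, $\mathsf W$ already has everything. For $J\subseteq\mathbb Z_{\ge0}$ of density $\alpha$, the span of $\{e_j:j\in J\}$ has dimension $\lim|J\cap[0,p^i-1)|/(p^i-1+i)=\alpha$. Finitely generated subgroups behave differently.

**Proposition 2.** With respect to $\mathcal P$, every finitely generated subgroup $H$ of $\mathsf W$ has Hausdorff dimension $r/p^k$ for some integers $k\ge0$ and $0\le r\le p^k$. So $\mathrm{hspec}^{\mathcal P}_{\rm fg}(\mathsf W)$ is countable.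

*Proof.* If $H\le E$, then $H$ is finite and has dimension $0$. Otherwise the image of $H$ in $\overline{\langle x\rangle}\cong\mathbb Z_p$ is $\overline{\langle x^{p^k}\rangle}$ for some $k$. Choose $h\in H$ over $x^{p^k}$ and let $B=H\cap E$. Conjugation by $h$ acts on $E$ as multiplication by $1+X^{p^k}$, so $BX^{p^k}\subseteq B$. The set of $X$-orders of nonzero elements of $B$ is therefore closed under adding $p^k$. If it meets exactly $r$ residue classes modulo $p^k$, then $\dim(B+E_{\ge s})/E_{\ge s}$, which is the number of these orders below $s$, equals $rs/p^k+O(1)$.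

Now $\log|H:H\cap\Gamma_i|=\log|H:B(H\cap\Gamma_i)|+\log|B:B\cap\Gamma_i|$ for $\Gamma_i=\mathsf W^{p^i}$. The first summand is at most $i$, because $H/B$ is procyclic, generated by the image of $h$, and $h^{p^i}\in\Gamma_i$. The second is $r(p^i-1)/p^k+O(1)$. Divide by $p^i-1+i$. $\square$

The obstruction is visible in the proof. A finitely generated subgroup is governed by a module over $\mathbb F_p[[X^{p^k}]]$, hence is eventually periodic. Finitely many generators of this module carry only finitely many decisions that matter for the dimension. To do better, a single generator should carry infinitely many independent decisions.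

**Infinitely many blocks.** Infinite products allow this. Let $F=\prod_nF_n$ with cyclic $R$-modules $F_n=f_nR$. For any sequence of integers $a_n\ge0$ the single element $w=\sum_nf_nX^{a_n}$ lies in $F$ and generates a cyclic module. The choice of $a_n$ controls how much of block $n$ is seen by $wR$. If the blocks become visible one after another as $i$ grows, the quotients in (1) can be steered anew in each block.

The sensible first attempt is therefore the group $F\rtimes A$ with $A=\mathbb Z_p^2$. It fails at one precise point: *it is not finitely generated*. Indeed $A$ acts trivially on $F/\prod_nF_n\mathfrak m\cong\prod_n\mathbb F_p$, so $F\rtimes A$ maps onto an infinite elementary abelian group.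

**The remedy.** Attach a spine $E=\mathbb F_p[[X]]=\{\sum c_je_j\}$, on which $x$ shifts. Add one more group element $y$ that drops, from selected positions $e_{d_n-1}$ of the spine, the generators $f_n$. Then the single vector $e_0$ generates everything. This creates three new obligations, and each explains a feature of the construction.

* The spine contributes to $\log|\Gamma:\Gamma_i|$. It turns out to contribute at most a number $c_i$, while a block of a module over the *two*-variable ring $R$ contributes on the order of $c_i^2$. So the spine becomes negligible. With $X$ alone the blocks would only be bounded by the same order as the spine.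
* The conjugates of $y$ under $A$ generate an abelian group $K$, a cyclic $R$-module, which is as big as a block. We handle it by taking subgroups that contain either none or all of it.
* The positions $d_n$ and block sizes $\ell_n$ must be such that at each level $i$ at most two blocks matter, and at least one is fully visible.

## 4. The group $\Gamma=M\rtimes G$

**Step 1: parameters.** The purpose is to fix the growth of positions and blocks. For $n\ge1$ put $d_n=2^{n^2}$ and $\ell_n=2^nd_{n+1}$. Then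
$$d_{n+1}=2^{2n+1}d_n,\qquad \ell_n=2^{-n-3}d_{n+2},\qquad \sum_{n\le m}\ell_n^2\le2\ell_m^2 .\tag{5}$$
The second holds because $d_{n+2}=2^{2n+3}d_{n+1}$. The third holds because $\ell_{n+1}/\ell_n=2^{2n+4}\ge2^6$. So $\ell_n$ is much larger than $d_{n+1}$ and much smaller than $d_{n+2}$.

**Step 2: the module and a degree.** We need $M$ together with a filtration for which everything acts unipotently. Let $E=\mathbb F_p[[X]]$ with $e_j=X^j$, $E_{\ge j}=X^jE$. Let
$$F=\prod_{n\ge1}F_n,\qquad F_n=R/\mathfrak m^{\ell_n},\qquad f_n=1+\mathfrak m^{\ell_n},\qquad M=E\oplus F,$$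
with projections $\pi_n:M\to F_n$. Give $e_j$ degree $j$ and $f_nX^bZ^c$ $(b+c<\ell_n)$ degree $d_n+b+c$. Let $M^{(s)}$ be the span of these basis vectors of degree $\ge s$. Only finitely many basis vectors have degree $<s$, so $M/M^{(s)}$ is finite, and $M=\varprojlim M/M^{(s)}$.

Let $\mathcal G$ be the set of linear maps $g$ on $M$ with $M^{(s)}(g-1)\subseteq M^{(s+1)}$ for all $s\ge0$. Such maps are continuous. They are invertible by the convergent series $\sum_k(1-g)^k$, and $\mathcal G$ is a group. It is the inverse limit of the finite unitriangular $p$-groups of such maps on the $M/M^{(s)}$. Hence $\mathcal G$ is a pro-$p$ group acting continuously on $M$.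

**Step 3: three elements.** These are the generators of the acting group.

* $x$ is multiplication by $1+X$ on $E$ and on $F$.
* $z$ is the identity on $E$ and multiplication by $1+Z$ on $F$.
* $y=1+Y$ where $FY=0$, $e_{d_n-1}Y=f_n$ for all $n\ge1$, and $e_jY=0$ for all other $j$.

Multiplication by $X$ or $Z$ raises degree by $1$ or gives $0$, and $Y$ takes degree $d_n-1$ to degree $d_n$. So all three lie in $\mathcal G$. Put
$$G=\overline{\langle x,y,z\rangle},\qquad\Gamma=M\rtimes G .$$

**Step 4: $\Gamma$ has four generators.** The closed $G$-submodule of $M$ generated by $e_0$ contains $e_0(x-1)^j=e_j$ for all $j$. Hence it contains $f_n=e_{d_n-1}(y-1)$ for all $n$, then $f_nX^bZ^c$, and being closed it is $M$. So $\Gamma=\overline{\langle e_0,x,y,z\rangle}$ is an infinite, finitely generated, hence countably based, pro-$p$ group.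

## 5. The structure $G=K\rtimes A$ and an upper filtration of $\Gamma$

**Step 1: the subgroup $A=\overline{\langle x,z\rangle}$.** We identify $A$ with $\mathbb Z_p^2$. The elements $x,z$ commute. The element $x^\alpha z^\beta$ acts on $F$ as multiplication by $(1+X)^\alpha(1+Z)^\beta$. If this is trivial on all $F_n$, then $(1+X)^\alpha(1+Z)^\beta-1\in\bigcap_n\mathfrak m^{\ell_n}=0$, so $\alpha=\beta=0$. Hence $A\cong\mathbb Z_p^2$, and $A$ is faithful on $F$. Identify $\mathbb F_p[[A]]=R$; then $a\in A$ acts on $F$ as multiplication by $a\in R$. On $E$, $x^\alpha z^\beta$ acts as $(1+X)^\alpha$. If $\alpha\in p^j\mathbb Z_p$, then $(1+X)^\alpha-1\in X^{p^j}\mathbb F_p[[X]]$. Thus $E_{\ge s}(a-1)\subseteq E_{\ge s+p^j}$ for $a\in A^{p^j}$.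

**Step 2: the subgroup $K$.** We show that the conjugates of $y$ generate a cyclic $R$-module. Let
$$\mathcal K=\{g\in\mathcal G: M(g-1)\subseteq F,\ F(g-1)=0\}.$$
For $g,h\in\mathcal K$ we have $(g-1)(h-1)=0$, so $gh-1=(g-1)+(h-1)$. Thus $\mathcal K$ is a closed elementary abelian subgroup. It is normalized by $A$, because $a^{-1}ga-1=a^{-1}(g-1)a$ and $A$ preserves $F$. It contains $y$. Let $K$ be the closed subgroup generated by $\{y^a=a^{-1}ya:a\in A\}$. Then $KA$ is a closed subgroup containing $x,y,z$, so $G=KA$. Also $K\cap A=1$, since $K$ is trivial on $F$ and $A$ is faithful on $F$. Hence $G=K\rtimes A$. Written additively with the conjugation action, which we denote $\kappa\cdot r$, $K$ is a profinite $R$-module generated by $y$, that is, $K=y\cdot R$.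

Since $M$, $K\cong MK/M$ and $A\cong\Gamma/MK$ are abelian, $\Gamma$ has derived length at most $3$.

**Step 3: what $K$ can reach from far down the spine.** This will limit the effect of $K$ later. For all $\kappa\in K$ and $j\ge0$,
$$E_{\ge j}(\kappa-1)\subseteq\prod_{n:\,d_n>j}F_n .\tag{6}$$
For $\kappa=y^a$ we have $\kappa-1=a^{-1}Ya$. Here $E_{\ge j}a^{-1}=E_{\ge j}$, then $E_{\ge j}Y\subseteq\prod_{d_n-1\ge j}F_n$, and $a$ preserves each $F_n$. The maps $\kappa-1$ add when elements of $\mathcal K$ are multiplied, and the right side of (6) is closed. So (6) passes to products, inverses and limits.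

**Step 4: an upper bound for all the series.** We want to show that the $\Gamma_i$ intersect trivially, and that $M_i$ cannot contain vectors of low degree. Let $\Gamma$ act on $\widehat M=\mathbb F_pu\oplus M$ by
$$(\lambda u+m')\cdot(m,g)=\lambda u+(\lambda m+m')g .$$
Applying $(m_1,g_1)$ and then $(m_2,g_2)$ gives $\lambda u+(\lambda(m_1+m_2g_1^{-1})+m')g_1g_2$. So this is an action. It is faithful: triviality on $M$ forces $g=1$, and then $u\mapsto u$ forces $m=0$. Put $\widehat M^{(-1)}=\widehat M$, $\widehat M^{(s)}=M^{(s)}$ for $s\ge0$, and for $s\ge1$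
$$\Delta(s)=\{\gamma\in\Gamma:\widehat M^{(j)}(\gamma-1)\subseteq\widehat M^{(j+s)}\text{ for all }j\ge-1\}.$$
Every $\gamma\in\Gamma$ preserves each $\widehat M^{(j)}$, as does $\gamma^{-1}$. From $\gamma\delta-1=(\gamma-1)(\delta-1)+(\gamma-1)+(\delta-1)$ and $\gamma^{-1}-1=-\gamma^{-1}(\gamma-1)$, the $\Delta(s)$ are closed subgroups. Since $u((m,g)-1)=mg\in M$, we have $\Delta(1)=\Gamma$. By faithfulness $\bigcap_s\Delta(s)=1$. Since $(m,1)$ is trivial on $M$ and sends $u$ to $u+m$, we have $M\cap\Delta(s)=M^{(s-1)}$.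

From
$$[\gamma,\delta]-1=\gamma^{-1}\delta^{-1}\big((\gamma-1)(\delta-1)-(\delta-1)(\gamma-1)\big),\qquad\gamma^p-1=(\gamma-1)^p$$
we get $[\Delta(s),\Delta(t)]\subseteq\Delta(s+t)$ and $\Delta(s)^p\subseteq\Delta(ps)$. By induction, using $p\lceil s/p\rceil\ge s$ for $\mathcal D$ and $pi\ge i+1$ for $\mathcal L$,
$$D_s(\Gamma)\subseteq\Delta(s),\qquad\Phi_i(\Gamma)\subseteq P_i(\Gamma)\subseteq\Delta(i+1),\qquad\Gamma^{p^i}\subseteq I_i(\Gamma)\subseteq\Delta(p^i).\tag{7}$$
In particular $\bigcap_i\Gamma_i=1$ for each of the five series.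

## 6. One proposition for five series

Fix a series and let $G_i,A_i$ be the corresponding terms for $G,A$. By (2),
$$\Gamma_i=M_i\rtimes G_i,\quad G_i=K_i\rtimes A_i,\qquad M_i=\Gamma_i\cap M,\quad K_i=G_i\cap K,$$
and $M_i$ is a closed $G$-submodule of $M$. Hence $F\cap M_i$ is a closed $R$-submodule of $F$, and $K_i$ is a closed $R$-submodule of $K$.

> **Proposition 3.** For each of the five series there are integers $c_i\to\infty$ (nondecreasing) and open ideals $I_i$ of $R$, with $\rho_i=\dim R/I_i$, such that for all $i\ge1$: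
> * **(S1)** $c_{i+1}\le(p+1)c_i$; $\log|A:A_i|\le2c_i$; $E_{\ge c_i}\subseteq M_i$.
> * **(S2)** $FI_i\subseteq M_i$ and $y\cdot I_i\subseteq K_i$; $X^{c_i},Z^{c_i}\in I_i$ (hence $\mathfrak m^{2c_i}\subseteq I_i$); $\rho_i\ge c_i^2/p^2$.
> * **(S3)** For every $\epsilon\in(0,1)$ there is $C_\epsilon$ such that whenever $c_i\ge C_\epsilon d_n$ there is an ideal $I'\supseteq I_i$ with $\pi_n(M_i)\subseteq F_nI'$ and $\dim R/I'\ge(1-\epsilon)\rho_i$.

(S1) and (S2) say that $M_i$ and $K_i$ are large. (S3) says that, in a block starting well above depth $c_i$, $M_i$ is not much larger than $FI_i$. The remark $\mathfrak m^{2c_i}\subseteq I_i$ holds because a monomial of degree $2c_i$ is divisible by $X^{c_i}$ or $Z^{c_i}$.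

The values of $c_i$ will be: $i$ for $\mathcal L$ and $\mathcal D$; $p^i-1$ for $\mathcal I$ and $\mathcal P$; $\sum_{j<i}p^j$ for $\mathcal F$.

**Step 1: the numerical parts of (S1).** As $A\cong\mathbb Z_p^2$, we have $A_i=A^{p^i}$ for $\mathcal P,\mathcal I,\mathcal L,\mathcal F$ and $A_i=A^{p^{\lceil\log(i+1)\rceil}}$ for $\mathcal D$. So $\log|A:A_i|$ is $2i$, or $2\lceil\log(i+1)\rceil\le2i$ since $i+1\le p^i$. In all cases $c_i\ge i$, whence $\log|A:A_i|\le2c_i$. Further, for $i\ge1$: $i+1\le(p+1)i$; $p^{i+1}-1=p(p^i-1)+(p-1)\le(p+1)(p^i-1)$; and for $\mathcal F$, $c_{i+1}=pc_i+1\le(p+1)c_i$.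

**Step 2: $\mathcal L$ and $\mathcal D$, lower bounds.** Put $c_i=i$, $I_i=\mathfrak m^i$, so $\rho_i=i(i+1)/2$. In both series $[\Gamma_i,\Gamma]\subseteq\Gamma_{i+1}$. We start from $M_0=M$, $K_0=K$ and commute with $x$ and $z$. Since $F\mathfrak m^{i+1}=F\mathfrak m^iX+F\mathfrak m^iZ$ and $y\cdot\mathfrak m^{i+1}=y\cdot\mathfrak m^iX+y\cdot\mathfrak m^iZ$, induction gives $F\mathfrak m^i\subseteq M_i$ and $y\cdot\mathfrak m^i\subseteq K_i$. Likewise $E_{\ge i}(x-1)=E_{\ge i+1}$ gives $E_{\ge i}\subseteq M_i$. Clearly $X^i,Z^i\in I_i$.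

**Step 3: $\mathcal I$, lower bounds.** Put $c_i=p^i-1$, $I_i=\mathfrak m^{p^i-1}$, $\rho_i=c_i(c_i+1)/2$.

*First, the ideal $\mathfrak n$ generated by all $(b-1)^{p-1}$, $b\in A$, equals $\mathfrak m^{p-1}$.* It lies in $\mathfrak m^{p-1}$. For $0\le\alpha\le p-1$, $x^\alpha z-1\equiv\alpha X+Z$ modulo $\mathfrak m^2$, so modulo $\mathfrak m^p$
$$(x^\alpha z-1)^{p-1}\equiv\sum_{k=0}^{p-1}\binom{p-1}k\alpha^kX^kZ^{p-1-k}\qquad(0^0=1).$$
The binomial coefficients are nonzero modulo $p$, and the Vandermonde matrix $(\alpha^k)$ is invertible over $\mathbb F_p$. So these elements span all forms of degree $p-1$, and $\mathfrak n+\mathfrak m\cdot\mathfrak m^{p-1}=\mathfrak m^{p-1}$. Nakayama's lemma gives $\mathfrak n=\mathfrak m^{p-1}$.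

*Next, one step of the series.* Let $a\in A^{p^{i-1}}=A_{i-1}$ and $m\in M_{i-1}$. By (3), $(m,a^{-1})^p=(m(a-1)^{p-1},a^{-p})\in\Gamma_i$, and $a^{-p}\in A_i\le\Gamma_i$. So $M_{i-1}(a-1)^{p-1}\subseteq M_i$. In the same way $K_{i-1}\cdot(a-1)^{p-1}\subseteq K_i$. Writing $a=b^{p^{i-1}}$, we have $(a-1)^{p-1}=\varphi^{i-1}((b-1)^{p-1})$. As $b$ varies over $A$, these generate $\varphi^{i-1}(\mathfrak m^{p-1})R=(X^{p^{i-1}},Z^{p^{i-1}})^{p-1}$.

*Then iterate.* Since $F\cap M_i$ and $K_i$ are $R$-submodules, induction yields $FJ\subseteq M_i$ and $y\cdot J\subseteq K_i$ with $J=\prod_{j<i}(X^{p^j},Z^{p^j})^{p-1}$. This ideal is generated by the monomials $X^uZ^v$ with $u=\sum_{j<i}u_jp^j$, $v=\sum_{j<i}(p-1-u_j)p^j=p^i-1-u$, $0\le u_j\le p-1$. By base-$p$ expansion, these are all monomials of degree $p^i-1$. So $J=\mathfrak m^{p^i-1}=I_i$. Finally $a=x^{p^{i-1}}$ gives $E_{\ge c_{i-1}}X^{(p-1)p^{i-1}}\subseteq M_i$, that is, $E_{\ge c_i}\subseteq M_i$, because $c_i=c_{i-1}+(p-1)p^{i-1}$.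

**Step 4: $\mathcal L,\mathcal D,\mathcal I$, the bound on $\rho_i$ and (S3).** Clearly $\rho_i=c_i(c_i+1)/2\ge c_i^2/p^2$. By (7), $\Gamma_i\subseteq\Delta(c_i+1)$ in all three cases, so $M_i\subseteq M^{(c_i)}$. If $c_i>d_n$ this gives $\pi_n(M_i)\subseteq F_n\mathfrak m^{c_i-d_n}$. Take $I'=\mathfrak m^{c_i-d_n}\supseteq I_i$. With $t=d_n/c_i$ and $c=c_i$,
$$\dim R/I'=\tfrac12c(1-t)\big(c(1-t)+1\big)\ge\tfrac12c(1-t)\cdot(1-t)(c+1)=(1-t)^2\rho_i .$$
Choose $C_\epsilon>1$ with $(1-1/C_\epsilon)^2\ge1-\epsilon$.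

**Step 5: $\mathcal P$, exact description of $M_i$ and $K_i$.** Let $q=p^i$, $c_i=q-1$, and let $I_i$ be the ideal generated by all $(a-1)^{q-1}$, $a\in A$ (with $I_0=R$). Let $M_i'$ be the closed subgroup generated by all $m(g-1)^{q-1}$, $m\in M$, $g\in G$. It is $G$-invariant, since $m(g-1)^{q-1}h=(mh)(h^{-1}gh-1)^{q-1}$. By (3), $(m,g^{-1})^q=(m(g-1)^{q-1},g^{-q})$. As $G^q\le\Gamma^q$, this gives $M_i'\le\Gamma^q$. Conversely $M_i'\rtimes G^q$ is a closed subgroup containing all $q$-th powers. So $\Gamma^q=M_i'\rtimes G^q$ and $M_i=M_i'$. The same argument in $G=K\rtimes A$ shows that $K_i$ is generated by the $\kappa\cdot(a-1)^{q-1}$, so $K_i=y\cdot I_i$.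

Taking $g=a\in A$ gives $F(a-1)^{q-1}\subseteq M_i$, hence $FI_i\subseteq M_i$. Taking $g=x$ gives $EX^{q-1}=E_{\ge c_i}\subseteq M_i$. Also $X^{c_i}=(x-1)^{q-1}$ and $Z^{c_i}=(z-1)^{q-1}$ lie in $I_i$, so $I_i$ is open.

**Step 6: $\mathcal P$, what a general $g$ adds to block $n$.** Write $g=\kappa a$ with $\kappa\in K$, $a\in A$, so $g-1=(\kappa-1)a+(a-1)$. For $f\in F$, $f(g-1)^{q-1}=f(a-1)^{q-1}\in FI_i$. For $e\in E$ expand $(g-1)^{q-1}$. A product with two factors $\kappa-1$ vanishes, because the first lands in $F$, which $A$ preserves and the second kills. So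
$$e(g-1)^{q-1}=e(a-1)^{q-1}+\sum_{s+t=q-2}e(a-1)^s(\kappa-1)a(a-1)^t .$$
The first term lies in $E$. Since $e(a-1)^s\in E_{\ge s}$, (6) shows that the $F_n$-component of the $s$-th summand vanishes if $s\ge d_n$. So only $t\ge q-1-d_n$ contributes. Let $j=j_n$ be minimal with $p^j>d_n$; then $q-1-d_n\ge q-p^j$. Hence, if $i\ge j$, $\pi_n(M_i)\subseteq F_nI'$, where $I'$ is generated by all
$$(a-1)^{p^i-p^j}=\varphi^j\big((a-1)^{p^{i-j}-1}\big),\qquad a\in A.$$
That is, $I'=\varphi^j(I_{i-j})R$, and $I'\supseteq I_i$ because $p^i-1\ge p^i-p^j$. Moreover $j\ge1$ and $p^{j-1}\le d_n$, so $p^{i-j+2}\ge p^{i-j+1}\ge c_i/d_n$.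

**Step 7: $\mathcal F$, exact description.** Put $c_i=\sum_{j<i}p^j$ and $I_i=\prod_{j<i}\mathfrak m^{[p^j]}$ (with $I_0=R$). We first show: *if $N$ is an elementary abelian pro-$p$ group with continuous $Q$-action, then $\Phi(N\rtimes Q)=[N,Q]\rtimes\Phi(Q)$.* The right side is contained in the left. Modulo the normal subgroup $[N,Q]$ the group is $N/[N,Q]\times Q$, whose Frattini subgroup is $1\times\Phi(Q)$. This proves equality.

Apply this to $\Gamma_{i-1}=M_{i-1}\rtimes G_{i-1}$ and $G_{i-1}=K_{i-1}\rtimes A_{i-1}$. Thus $M_i$ is the span of all $m(g_0-1)\cdots(g_{i-1}-1)$ with $m\in M$, $g_j\in G_j$. Likewise $K_i$ is the span of all $\kappa\cdot(a_0-1)\cdots(a_{i-1}-1)$ with $a_j\in A^{p^j}$. The elements $a_j-1=\varphi^j(b-1)$, $b\in A$, generate $\mathfrak m^{[p^j]}$. So $K_i=y\cdot I_i$, and, choosing $g_j\in A^{p^j}$, $FI_i\subseteq M_i$. With $g_j=x^{p^j}$ we get $E\prod_{j<i}X^{p^j}=E_{\ge c_i}\subseteq M_i$. Also $X^{c_i}=\prod_{j<i}X^{p^j}\in I_i$, and likewise $Z^{c_i}\in I_i$.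

**Step 8: $\mathcal F$, what general $g_j$ add to block $n$.** Write $g_j=\kappa_ja_j$ with $\kappa_j\in K_j$, $a_j\in A^{p^j}$, so $a_j-1\in\mathfrak m^{[p^j]}$. For $m\in F$ the product is $m\prod(a_j-1)\in FI_i$. For $m=e\in E$ it is the element $e\prod_j(a_j-1)$ of $E$ plus the terms, for $0\le s<i$,
$$e\prod_{j<s}(a_j-1)\,(\kappa_s-1)a_s\prod_{s<l<i}(a_l-1).$$
By Step 1 of Section 5, $e\prod_{j<s}(a_j-1)\in E_{\ge c_s}$. By (6) the $F_n$-component vanishes unless $c_s<d_n$, that is, unless $s<j_n:=\min\{j:c_j\ge d_n\}$. Put $j=j_n$ and let $i\ge j$. For $s<j$ the last product contains all factors with $j\le l<i$, so $\pi_n(M_i)\subseteq F_nI'$ with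
$$I'=\prod_{j\le l<i}\mathfrak m^{[p^l]}=\varphi^j(I_{i-j})R\supseteq I_i .$$
Since $c_0=0<d_n$, $j\ge1$, and $d_n\ge\max(1,c_{j-1})\ge p^{j-2}$. With $c_i\le p^i$ this gives $p^{i-j+2}\ge c_i/d_n$.

**Step 9: $\mathcal P$ and $\mathcal F$, the bound on $\rho_i$ and (S3).** It remains to show that passing from $I_i$ to $I'$ loses little. In both cases $I_i\subseteq\varphi^j(I_{i-j})R$ for all $0\le j\le i$: for $\mathcal P$ because $p^i-1\ge p^i-p^j$, for $\mathcal F$ by dropping factors. By (4), $\rho_i\ge p^{2j}\rho_{i-j}$, so $\gamma_i:=\rho_i/p^{2i}$ is nondecreasing. Since $X^{c_i},Z^{c_i}\in I_i$, $\rho_i\le c_i^2\le p^{2i}$ and $\gamma_i\le1$. Since $I_1\subseteq\mathfrak m$, $\rho_1\ge1$, whence $\rho_i\ge p^{2i-2}\ge c_i^2/p^2$. So $\gamma_i\to\gamma\in(0,1]$.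

Given $\epsilon$, choose $k\ge1$ with $\gamma_l\ge(1-\epsilon)\gamma$ for $l\ge k$, and put $C_\epsilon=p^{k+2}$. If $c_i\ge C_\epsilon d_n$, the inequality $p^{i-j_n+2}\ge c_i/d_n$ (which did not use $i\ge j_n$) gives $i-j_n\ge k$. So $I'$ is available, and by (4), with $j=j_n$,
$$\dim R/I'=p^{2j}\rho_{i-j}=p^{2i}\gamma_{i-j}\ge(1-\epsilon)\gamma p^{2i}\ge(1-\epsilon)\gamma_ip^{2i}=(1-\epsilon)\rho_i .\qquad\square$$

From now on fix one of the five series. Only (S1)–(S3), and $\bigcap_i\Gamma_i=1$, will be used.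

## 7. Sizes: blocks against spine, $K$ and $A$

Put $F_{(i)}=F\cap M_i$, $v_i=\dim F/F_{(i)}$, $k_i=\dim K/K_i$, $\tau_i=\log|\Gamma:\Gamma_i|$.

**Step 1: the spine and $A$ are negligible.** By (S2), $K/K_i$ is a quotient of $R/I_i$, so $k_i\le\rho_i$. Next, $\dim M/M_i=v_i+\dim M/(F+M_i)$, and the last space is a quotient of $E/E_{\ge c_i}$. With $\log|A:A_i|\le2c_i$,
$$\tau_i=v_i+k_i+r_i,\qquad0\le r_i\le3c_i=o(\rho_i),\tag{8}$$
the last because $\rho_i\ge c_i^2/p^2$ and $c_i\to\infty$.

**Step 2: blocks beyond depth $c_i$ are invisible.** If $d_n>c_i$, then $e_{d_n-1}\in E_{\ge c_i}\subseteq M_i$, so $f_n=e_{d_n-1}(y-1)\in M_i$. As $M_i$ is closed,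
$$\prod_{n:\,d_n>c_i}F_n\subseteq F_{(i)}.\tag{9}$$
In particular $v_i<\infty$, so $\Gamma_i$ is open. The $\Gamma_i$ are normal and intersect trivially. They form a descending chain. For $\mathcal D$, assume $D_1\ge\cdots\ge D_i$. Then $D_{\lceil(i+1)/p\rceil}\le D_{\lceil i/p\rceil}$. Also $[D_j,D_{i+1-j}]\le[D_{j-1},D_{i+1-j}]\le D_i$ for $2\le j\le i$, and $[D_1,D_i]\le D_i$ by normality. So $D_{i+1}\le D_i$. For the other four it is clear. So each of the five is a filtration series of $\Gamma$.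

**Step 3: blocks before the last two are negligible.** For large $i$ let $N=N(i)=\max\{n:d_n\le c_i\}$, so $d_N\le c_i<d_{N+1}$ and $N(i)\to\infty$. Let $L_i=\bigoplus_{n\le N-2}F_n$. Since $\dim F_n=\ell_n(\ell_n+1)/2\le\ell_n^2$ and, by (5), $\ell_{N-2}=2^{-N-1}d_N$,
$$\dim L_i\le2\ell_{N-2}^2\le4^{-N}c_i^2\le4^{-N}p^2\rho_i=o(\rho_i).\tag{10}$$

**Step 4: at least one block is fully visible.** This is where (S3) enters.

**Lemma 4.** $v_i\ge(1-o(1))\rho_i$.

*Proof.* Let $\epsilon\in(0,1)$ and let $i$ be large. If $c_i\ge C_\epsilon d_N$, put $n=N$; then $\ell_N=2^Nd_{N+1}\ge2c_i$. If $c_i<C_\epsilon d_N$, put $n=N-1$. Then $c_i\ge d_N=2^{2N-1}d_{N-1}\ge C_\epsilon d_{N-1}$ for $i$ large, and $\ell_{N-1}=2^{N-1}d_N>2^{N-1}c_i/C_\epsilon\ge2c_i$ for $i$ large. In both cases $c_i\ge C_\epsilon d_n$ and $\ell_n\ge2c_i$. Take $I'$ from (S3). Then $\mathfrak m^{\ell_n}\subseteq\mathfrak m^{2c_i}\subseteq I_i\subseteq I'$, so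
$$v_i\ge\dim F_n/\pi_n(F_{(i)})\ge\dim F_n/F_nI'=\dim R/(I'+\mathfrak m^{\ell_n})=\dim R/I'\ge(1-\epsilon)\rho_i.\qquad\square$$

Consequently, as $i\to\infty$,
$$k_i\le\rho_i\le(1+o(1))v_i,\qquad\frac{c_i}{\tau_i}\to0,\qquad o(\rho_i)=o(v_i)=o(\tau_i)\ \text{ for any quantity that is }o(\rho_i),\tag{11}$$
where the middle statement uses $\tau_i\ge v_i\ge(1-o(1))c_i^2/p^2$.

## 8. The subgroups $W_a\rtimes A$ and $W_a\rtimes G$

For a sequence $a=(a_n)_{n\ge1}$ of integers $a_n\ge0$ let
$$w_1=\sum_{n\text{ odd}}f_nX^{a_n},\qquad w_2=\sum_{n\text{ even}}f_nX^{a_n},\qquad W_a=w_1R+w_2R\subseteq F .$$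
$W_a$ is closed, being an image of the compact module $R^2$. It is $G$-invariant, as $K$ acts trivially on $F$ and $A$ acts through $R$. Put
$$H_{a,0}=W_a\rtimes A=\overline{\langle x,z,w_1,w_2\rangle},\qquad H_{a,1}=W_a\rtimes G=\overline{\langle x,y,z,w_1,w_2\rangle}.$$
So $H_{a,0}$ has at most $4$ generators and $H_{a,1}$ at most $5$.

**Step 1: reduce the dimension to two blocks.** Every $\gamma\in\Gamma$ is uniquely $(m,\kappa b)$ with $m\in M,\kappa\in K,b\in A$, and $\gamma\in\Gamma_i$ if and only if $m\in M_i$, $\kappa\in K_i$, $b\in A_i$. Hence, for $\varepsilon\in\{0,1\}$,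
$$\log|H_{a,\varepsilon}\Gamma_i:\Gamma_i|=\log|H_{a,\varepsilon}:H_{a,\varepsilon}\cap\Gamma_i|=\dim\frac{W_a+F_{(i)}}{F_{(i)}}+\varepsilon k_i+\log|A:A_i|.\tag{12}$$
Let $N=N(i)$ and
$$U_i(a)=f_NX^{a_N}R+f_{N-1}X^{a_{N-1}}R,\qquad u_i(a)=\dim\frac{U_i(a)+L_i+F_{(i)}}{F_{(i)}} .$$
The numbers $N$ and $N-1$ have different parity. So one of $w_1,w_2$ is congruent to $f_NX^{a_N}$ and the other to $f_{N-1}X^{a_{N-1}}$, modulo $L_i+\prod_{n>N}F_n\subseteq L_i+F_{(i)}$ (by (9)). Therefore $W_a+L_i+F_{(i)}=U_i(a)+L_i+F_{(i)}$, and $\dim(W_a+F_{(i)})/F_{(i)}$ differs from $u_i(a)$ by at most $\dim L_i=o(\tau_i)$. As also $\log|A:A_i|\le2c_i=o(\tau_i)$,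
$$\mathrm{hdim}(H_{a,\varepsilon})=\varliminf_{i\to\infty}Q_i(a),\qquad Q_i(a)=\frac{u_i(a)+\varepsilon k_i}{\tau_i},\tag{13}$$
and $Q_i(a)$ depends only on $a_{N(i)}$, $a_{N(i)-1}$ and $\varepsilon$.

**Step 2: a ceiling.** We show that zero exponents give a large quotient.

**(A)** *If $a_{N(i)}=a_{N(i)-1}=0$, then $Q_i(a)\ge\frac{1+\varepsilon}2-\theta_i$ with $\theta_i\to0$ independent of $a$.* Here $U_i(a)+L_i=\bigoplus_{n\le N}F_n$, so with (9) $U_i(a)+L_i+F_{(i)}=F$ and $u_i(a)=v_i$. For $\varepsilon=1$, $Q_i(a)=1-r_i/\tau_i$ by (8). For $\varepsilon=0$, $Q_i(a)=v_i/(v_i+k_i+r_i)$ with $k_i\le(1+o(1))v_i$ and $r_i=o(v_i)$.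

**Step 3: small increments.** We show that changing one exponent by $1$ hardly moves $Q_i$.

**(B)** *Increasing $a_{N(i)}$ or $a_{N(i)-1}$ by $1$ decreases $u_i(a)$ by an amount in $[0,c_i]$.* Let $n$ be the index in question and $b=a_n$. Since $f_nX^bI_i\subseteq FI_i\subseteq F_{(i)}$, the loss is at most the dimension of $f_nX^bR/(f_nX^{b+1}R+f_nX^bI_i)$. This is a quotient of $R/(XR+I_i)$, which is a quotient of $\mathbb F_p[[Z]]/(Z^{c_i})$, as $Z^{c_i}\in I_i$.

**Step 4: a floor.** We show that a huge exponent gives a small quotient at a suitable level.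

**(C)** *For $n$ large let $i=i(n)$ be maximal with $c_i<d_{n+1}$. Then $N(i)=n$, and if $a_n=\ell_n$, $a_{n-1}=0$, then $Q_{i(n)}(a)\le\frac\varepsilon2+o(1)$.* By maximality and (S1), $d_{n+1}\le c_{i+1}\le(p+1)c_i$. So $c_i\ge d_{n+1}/(p+1)\ge d_n$ for $n$ large, and $N(i)=n$. Now $f_nX^{\ell_n}=0$ and $U_i(a)=F_{n-1}$. By (5), $\ell_{n-1}=2^{-n-2}d_{n+1}\le2^{-n-2}(p+1)c_i$, so
$$u_i(a)\le\dim F_{n-1}+\dim L_i\le4^{-n-2}(p+1)^2c_i^2+\dim L_i=o(\rho_i).$$
Hence $Q_i(a)\le\dfrac{\varepsilon k_i+o(\rho_i)}{v_i+k_i}\le\dfrac\varepsilon2+o(1)$, because $v_i\ge(1-o(1))\rho_i\ge(1-o(1))k_i$.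

**Remark (why two generators $w_1,w_2$).** With a single $w=\sum_nf_nX^{a_n}$ the ceiling would be lost. Take $\mathcal S=\mathcal L$ and $i=c_i=2d_N$. Since $wI_i\subseteq F_{(i)}$, $\dim(wR+F_{(i)})/F_{(i)}\le\rho_i$. But $M_i\subseteq M^{(c_i)}$ and $\ell_N,\ell_{N-1}\ge c_i$ for large $N$. So blocks $N$ and $N-1$ together give $v_i\ge\big(\tfrac14+(1-d_{N-1}/c_i)^2\big)\rho_i=(\tfrac54-o(1))\rho_i$, by the computation in Step 4 of Section 6. Even together with all of $K$, the quotient at these levels would be at most $\frac{\rho_i+k_i}{v_i+k_i}+o(1)\le\frac{2\rho_i}{v_i+\rho_i}+o(1)\le\frac89+o(1)$. Two generators, sorted by parity, let the two visible blocks be filled independently.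

## 9. A discrete intermediate value argument in each block

We complete the proof of Theorem 1 by attaining each $\alpha\in[0,1]$. The value $\alpha=0$ is attained by the trivial subgroup. Let $\alpha\in(0,1]$. Put $\varepsilon=0$ if $\alpha\le\frac12$ and $\varepsilon=1$ if $\alpha>\frac12$, so that
$$\frac\varepsilon2<\alpha\le\frac{1+\varepsilon}2 .\tag{14}$$
The floor (C) lies strictly below $\alpha$ and the ceiling (A) at or above it. That is the reason for the two kinds of subgroups.

**Step 1: decouple the decisions.** At level $i$ two exponents matter. To adjust one at a time, put $a_n=0$ whenever $3\nmid n$. For large $n\in3\mathbb N$ let $\Omega_n=\{i:N(i)\in\{n,n+1\}\}$. These sets are finite (as $c_i<d_{n+2}$ on $\Omega_n$) and pairwise disjoint, and nonempty since $i(n)\in\Omega_n$. Also $\min\Omega_n\to\infty$. If $i\in\Omega_n$, then $\{N(i),N(i)-1\}$ is $\{n,n-1\}$ or $\{n+1,n\}$, so the only possibly nonzero one of the two exponents is $a_n$. If $i$ is large and lies in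 no $\Omega_n$, then $N(i)\equiv2$ modulo $3$, and both exponents are $0$.

**Step 2: vary $a_n$.** For $b\in\mathbb Z_{\ge0}$ let $\mu_n(b)$ be the minimum of $Q_i$ over $i\in\Omega_n$ when $a_n=b$. As $n\to\infty$ in $3\mathbb N$:

* by (A), $\mu_n(0)\ge\frac{1+\varepsilon}2-o(1)$;
* by (B), $|\mu_n(b+1)-\mu_n(b)|\le\eta_n:=\max_{i\in\Omega_n}c_i/\tau_i$, and $\eta_n\to0$ by (11);
* by (C), $\mu_n(\ell_n)\le Q_{i(n)}\le\frac\varepsilon2+o(1)<\alpha$ for $n$ large.

So for large $n\in3\mathbb N$ we may let $a_n$ be the least $b\ge0$ with $\mu_n(b)\le\alpha$. Put $a_n=0$ for the remaining $n$.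

**Step 3: $\mu_n(a_n)\to\alpha$.** If $a_n>0$, then $\mu_n(a_n-1)>\alpha$, so $\alpha-\eta_n\le\mu_n(a_n)\le\alpha$. If $a_n=0$, then $\alpha\ge\mu_n(0)\ge\frac{1+\varepsilon}2-o(1)\ge\alpha-o(1)$ by (14).

**Step 4: the lower limit.** For $i\in\Omega_n$ with $n$ large, $Q_i(a)\ge\mu_n(a_n)$, with equality for some $i\in\Omega_n$. For large $i$ outside $\bigcup_n\Omega_n$, (A) and (14) give $Q_i(a)\ge\frac{1+\varepsilon}2-o(1)\ge\alpha-o(1)$. Therefore $\varliminf_iQ_i(a)=\alpha$. By (13) the subgroup $H_{a,\varepsilon}$, which has at most $5$ generators, has Hausdorff dimension exactly $\alpha$.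

The series was an arbitrary one of the five, and $\Gamma$ does not depend on it. Hence $\mathrm{hspec}^{\mathcal S}_{\rm fg}(\Gamma)=[0,1]$ for $\mathcal S=\mathcal P,\mathcal I,\mathcal L,\mathcal F,\mathcal D$. By Sections 4 and 5, $\Gamma$ has $4$ generators and derived length at most $3$. This proves Theorem 1. In particular, for every prime $p$ all five finitely generated Hausdorff spectra of the finitely generated pro-$p$ group $\Gamma$ are uncountable. $\blacksquare$
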